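# Irreducibility of random generalized power series

## 1. Derivations that prescribe $D(b)$ on the support of $b$

Let $K$ be a field of characteristic $0$, and let $R_K=K((\mathbb R^{\le 0}))$ be the ring of generalized power series $x=\sum_\gamma x_\gamma t^\gamma$ with $x_\gamma\in K$, exponents $\gamma\in\mathbb R^{\le 0}$, and well-ordered support $\operatorname{supp}(x)=\{\gamma:x_\gamma\ne0\}$. For instance $\sum_{n\ge1}t^{-1/n}$ is an element, with support of order type $\omega$, while $\sum_{n\ge1}t^{-n}$ is not, because its exponents decrease forever. In a product, the coefficient of $t^q$ is a finite sum $\sum_{\gamma+\gamma'=q}x_\gamma y_{\gamma'}$: infinitely many pairs would give a strictly increasing sequence of $\gamma$'s, hence a strictly decreasing sequence of $\gamma'$'s in a well-ordered set.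

There are two cheap ways to make a derivation of $R_K$. If $d:K\to K$ is a derivation, put
$$D\Big(\sum x_\gamma t^\gamma\Big)=\sum d(x_\gamma)t^\gamma .$$
If $\varphi:\mathbb R\to K$ is additive, put
$$D\Big(\sum x_\gamma t^\gamma\Big)=\sum \varphi(\gamma)x_\gamma t^\gamma .$$
Both are additive. Both satisfy $D(xy)=D(x)y+xD(y)$, because the coefficient of $t^q$ in $xy$ is a finite sum: in the first case apply the Leibniz rule of $d$ to each $x_\gamma y_{\gamma'}$, in the second use $\varphi(q)=\varphi(\gamma)+\varphi(\gamma')$. And both satisfy $\operatorname{supp}D(x)\subset\operatorname{supp}x$: they never enlarge a support.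

Now fix $b$ and an arbitrary series $c$ with $\operatorname{supp}c\subset\operatorname{supp}b\setminus\{0\}$. If the coefficients $b_\gamma$ are algebraically independent over $\mathbb Q$, there is a derivation $d$ of $K$ with $d(b_\gamma)=c_\gamma$ for all $\gamma\in\operatorname{supp} b$ (the extension argument is in Section 3), so $D(b)=c$. If instead the nonzero exponents of $b$ are $\mathbb Q$-linearly independent, there is a $\mathbb Q$-linear $\varphi$ with $\varphi(\gamma)=c_\gamma/b_\gamma$ for all of them, and again $D(b)=c$.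

Here is what this is for. If $b=xy$, then
$$c=D(x)\,y+x\,D(y),$$
where $x$ and $y$ were fixed before $c$ was chosen. So *every* series $c$ living on $\operatorname{supp}(b)\setminus\{0\}$ is a combination of the same two elements $x,y$, with coefficients whose supports lie in $\operatorname{supp}x$ and $\operatorname{supp}y$. To show that $b$ has no such factorization, it is enough to find one $c$ on $\operatorname{supp}b$ that $x$ and $y$ cannot absorb in this way.

**Definition (random series).** A series $b$ is random if at least one of the following holds: $\operatorname{cl}(\operatorname{supp}(b))\setminus\{0\}$ is a $\mathbb Q$-linearly independent subset of $\mathbb R$ ($\operatorname{cl}$ is the topological closure in $\mathbb R$); or the tuple $\langle b_\gamma:\gamma\in\operatorname{supp}(b)\rangle$ is algebraically independent over $\mathbb Q$.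

For example, $\sum_{n\ge1}t^{-\pi^{-n}}$ is random by the first clause: the closure of its support adds only the point $0$, and distinct powers of the transcendental number $\pi$ are $\mathbb Q$-linearly independent. If $K=\mathbb Q(b_1,b_2,\dots)$ with algebraically independent $b_n$, then $\sum_n b_nt^{-1/n}$ is random by the second clause.

Write $\operatorname{ot}(b)$ for the order type of $\operatorname{supp}(b)$, $\sup(b)$ for the supremum of $\operatorname{supp}(b)$, and $\deg(b)$ for the largest $\alpha$ with $\omega^\alpha\le\operatorname{ot}(b)$. So $\deg(b)>0$ means that the support is infinite. A series is irreducible if it is a nonzero non-unit that is not a product of two non-units. The units of $R_K$ are the nonzero constants: if $xy=1$, then $\min\operatorname{supp}x+\min\operatorname{supp}y=0$, so both minima are $0$.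

The question, from Antongiulio Fornasiero, Noa Lavi, Sonia L'Innocente, Vincenzo Mantova, "Irreducibility in generalized power series", arXiv:2405.13815 (2024), is a conjecture: if $b$ is random, $\sup(b)=0$ and $\deg(b)>0$, then $b$ is irreducible, and so is $b+r$ for every $r$ with $\operatorname{ot}(r)<\omega^{\deg(b)}$ and $\sup(b+r)=0$. We shall prove it, in the following form.

**Corollary 1.** Let $b$ be random with $\deg b>0$, and let $r$ satisfy $\operatorname{ot}(r)<\omega^{\deg b}$ and $\sup(b+r)=0$. Then $b+r$ is irreducible. In particular $b$ is irreducible if $\sup(b)=0$.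

Three quick examples show what the hypotheses do. If $s=\sup(b)<0$ and $b$ has infinite support, then $b=t^s\cdot(t^{-s}b)$ is a product of two non-units, so $\sup=0$ is needed. The series $t^{-1}-1$ is random by the first clause and has supremum $0$, but $t^{-1}-1=(t^{-1/2}-1)(t^{-1/2}+1)$, so infinite support is needed. And with $b_0=\sum_{n\ge2}t^{-1/n}$, the series $b_0(1+t^{-1})$ has support in $[-\tfrac32,-1)\cup[-\tfrac12,0)$, order type $\omega+\omega$ and supremum $0$, and it is reducible; it is not random, since its coefficients are all $1$ and its exponents are rational. As context, Berarducci proved that if $b$ is not divisible by $t^\gamma$ for any $\gamma<0$ and $\operatorname{ot}(b)=\omega^{\omega^\alpha}$, then $b$ and $b+1$ are irreducible.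

## 2. Local degrees and germs

Throughout, $k$ is a field of characteristic $0$, $R_k=k((\mathbb R^{\le0}))$, and "well-ordered set" means a well-ordered subset of $\mathbb R^{\le0}$. Such a set is countable (put a rational between each element and its successor). A point of its closure is in the set or is a limit of the set from the left. The closure is again well-ordered: if $a_1>a_2>\cdots$ lie in the closure, each $(a_{n+1},a_n]$ contains an element of the set, and these elements strictly decrease.

The natural (Hessenberg) sum $\rho\oplus\rho'$ of ordinals merges the two Cantor normal forms; for example $(\omega+1)\oplus\omega=\omega\cdot 2+1$. It is commutative, associative, strictly monotone in each argument and cancellative. Put $-\infty\oplus\rho=-\infty$ and $-\infty<\rho$ for every ordinal $\rho$. Recall that $\operatorname{ot}(X\cup Y)\le\operatorname{ot}X\oplus\operatorname{ot}Y$.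

**Definition (local degree).** Let $X$ be well-ordered and $p\le0$. If $p$ is a limit of $X$ from the left, then $\operatorname{ot}(X\cap(p-\varepsilon,p))$ does not increase as $\varepsilon$ shrinks, so it is constant for small $\varepsilon$. All nonempty final segments then have the same type, so this type is $\omega^d$ for some $d\ge1$, and we put $\deg_pX=d$. Otherwise put $\deg_pX=0$ if $p\in X$, and $\deg_pX=-\infty$ if $p\notin X$. Put $D^\kappa(X)=\{p\le0:\deg_pX\ge\kappa\}$.

So $D^0(X)=\operatorname{cl}X$, and every $D^\kappa(X)\subset\operatorname{cl}X$ is well-ordered. Example: let $X=\{-\frac1n-\frac1m:\ n\ge1,\ m>n(n-1)\}$. For each $n\geq 2$ the points with index $n$ form a sequence of type $\omega$ inside $(-\frac1{n-1},-\frac1n)$ increasing to $-\frac1n$; for $n=1$ they lie below $-1$ and increase to $-1$. Hence $\deg_0X=2$, $\deg_{-1/n}X=1$, points of $X$ have local degree $0$, all others $-\infty$. Here $D^1(X)=\{-\frac1n\}\cup\{0\}$ and $D^2(X)=\{0\}$.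

**Definition (germs).** Let $J_k\subset R_k$ be the ideal generated by the $t^\gamma$ with $\gamma<0$; so $x\in J_k$ iff $\operatorname{supp}x\subset(-\infty,-\varepsilon]$ for some $\varepsilon>0$. Put $O_k=R_k/J_k$. For $x\in R_k$ and $p\le0$, the germ $x^{|p}\in O_k$ is the class of $\sum_{\gamma\le p}x_\gamma t^{\gamma-p}$. Put $\deg_px=\deg_p\operatorname{supp}x$ and $D^\kappa(x)=D^\kappa(\operatorname{supp}x)$. For $g\in O_k$ let $\deg g$ be $\deg_0$ of any representative (all representatives have the same support near $0$), and let $O_{k,<\kappa}=\{g\in O_k:\deg g<\kappa\}$.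

Thus $\deg x^{|p}=\deg_px$; $\deg g=-\infty$ iff $g=0$; $\deg g=0$ iff $g\in k^*$. For $x=\sum_{n\ge1}t^{-1/n}$, the germ at $0$ has degree $1$, the germ at $-\frac12$ is the constant $1$, and the germ at $-\frac25$ is $0$.

**Fact 2.1.** $\deg_p(X\cup Y)=\max(\deg_pX,\deg_pY)$. Hence local degree is monotone in the set, $\deg(g+h)\le\max(\deg g,\deg h)$, and $O_{k,<\kappa}$ is a group.

*Proof.* If $p$ is a left limit of at most one of $X,Y$, the claim is clear from the definition. If it is a left limit of both, with degrees $d_1,d_2$ and maximum $d$, then near $p$ the type of the union is a power of $\omega$ between $\omega^d$ and $\omega^{d_1}\oplus\omega^{d_2}<\omega^{d+1}$. $\square$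

**Fact 2.2.** If $\operatorname{ot}(X\cap(p-\varepsilon,p))=\omega^d$ with $d=\deg_pX\ge1$, then $\deg_qX<d$ for all $q\in(p-\varepsilon,p)$. In all cases $\deg_qX\le\deg_pX$ for $q<p$ close to $p$. Consequently $D^\kappa(X)$ is closed.

*Proof.* In the first case $X\cap(p-\varepsilon,q)$ is a proper initial segment, of type $<\omega^d$, so $\deg_qX<d$. If $\deg_pX\le0$, then $X$ has no points in some $(p-\varepsilon,p)$, so $\deg_qX=-\infty$ there. A limit $p$ of points of the well-ordered set $D^\kappa(X)$ is a limit from the left, so $\deg_pX\ge\kappa$. $\square$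

The one theorem we import is from A. Berarducci, *Factorization in generalized power series*, Trans. AMS 352 (2000).

**Theorem 2.3 (Berarducci).** For $k$ of characteristic $0$ let $v_J(x)=0$ if $x\in J_k$, $v_J(x)=1$ if $x\in(J_k+k)\setminus J_k$, and otherwise $v_J(x)=\min\{\operatorname{ot}(x'):x-x'\in J_k+k\}$. Then $v_J(xy)=v_J(x)\odot v_J(y)$, where $\odot$ is the Hessenberg product (so $\omega^a\odot\omega^b=\omega^{a\oplus b}$). In particular $J_k$ is prime.

**Fact 2.4.** $\deg(gh)=\deg g\oplus\deg h$ for $g,h\in O_k$, and $O_k$ is a domain.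

*Proof.* If $x\notin J_k+k$, then $0$ is a left limit of $\operatorname{supp} x$, and every $x'\equiv x$ modulo $J_k+k$ has the same support as $x$ in $(-\varepsilon,0)$ for small $\varepsilon$. So $\operatorname{ot}(x')\ge\omega^{\deg_0x}$, with equality for a suitable truncation, and $v_J(x)=\omega^{\deg_0x}$. If $x\in(J_k+k)\setminus J_k$, then $v_J(x)=1=\omega^0$ and $\deg_0x=0$. Apply Theorem 2.3; if $g$ or $h$ is $0$, both sides are $-\infty$. $\square$

**Fact 2.5.** For well-ordered $X,Y$: $\deg_0(X+Y)=\deg_0X\oplus\deg_0Y$.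

*Proof.* Apply Fact 2.4 with $k=\mathbb Q$ to the series with all coefficients $1$ on $X$ and on $Y$. Their product has positive coefficients exactly on $X+Y$. $\square$

The next fact lets us compute germs of products at points other than $0$. It is the workhorse of the whole proof.

**Fact 2.6.** For $x,y\in R_k$ and $p\le0$,
$$(xy)^{|p}=\sum x^{|\delta}y^{|\varepsilon},$$
summed over the finitely many pairs $\delta\in\operatorname{cl}\operatorname{supp}x$, $\varepsilon\in\operatorname{cl}\operatorname{supp}y$ with $\delta+\varepsilon=p$. One may sum over larger well-ordered closed sets, since the additional terms are $0$.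

*Proof.* Infinitely many pairs would give a strictly increasing sequence of $\delta$'s, hence a strictly decreasing sequence of $\varepsilon$'s in a well-ordered set. Let $(\delta_i,\varepsilon_i)$ be the pairs, and let $\nu>0$ be so small that the boxes $(\delta_i-\nu,\delta_i]\times(\varepsilon_i-\nu,\varepsilon_i]$ are disjoint.

For some $\nu_0\in(0,\nu)$, every $(\gamma,\gamma')\in\operatorname{supp}x\times\operatorname{supp}y$ with $p-\nu_0<\gamma+\gamma'\le p$ lies in some box. Otherwise there are such pairs $(\gamma_n,\gamma'_n)$ outside all boxes with $\gamma_n+\gamma_n'\to p$. As $\gamma_n,\gamma_n'\le0$, both sequences are bounded. Pass to a subsequence along which both are nondecreasing. The limits $\delta,\varepsilon$ lie in the closures and $\delta+\varepsilon=p$. The pairs approach $(\delta,\varepsilon)$ from below in both coordinates, so they are eventually in a box, a contradiction.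

Let $q\in(p-\nu_0,p]$. The coefficient of $t^{q-p}$ in the product of $\sum_{\gamma\le\delta_i}x_\gamma t^{\gamma-\delta_i}$ and $\sum_{\gamma'\le\varepsilon_i}y_{\gamma'}t^{\gamma'-\varepsilon_i}$ involves the pairs with $\gamma\le\delta_i$, $\gamma'\le\varepsilon_i$, $\gamma+\gamma'=q$. Since $q>p-\nu_0$, these satisfy $\gamma>\delta_i-\nu_0$ and $\gamma'>\varepsilon_i-\nu_0$, so they are exactly the pairs in the $i$-th box with sum $q$. Summing over $i$ gives $(xy)_q$. $\square$

**Fact 2.7.** If $\deg_pX=\kappa+\xi$ (ordinary sum), then $\deg_pD^\kappa(X)=\xi$. If $\deg_pX<\kappa$, then $\deg_pD^\kappa(X)=-\infty$.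

In the example above, $\deg_0X=2=1+1$ and $\deg_0D^1(X)=1$.

*Proof.* If $\deg_pX<\kappa$, Fact 2.2 shows that no point of $(p-\varepsilon,p]$ lies in $D^\kappa(X)$ for small $\varepsilon$. Let $\deg_pX=\kappa+\xi$.

*Case $\kappa\ge1$.* Let $\operatorname{ot}(X\cap(p-\varepsilon,p))=\omega^{\kappa+\xi}=\omega^\kappa\omega^\xi$ for a small $\varepsilon$. Points of $D^\kappa(X)$ are left limits of $X$. Let $q\in(p-\varepsilon,p)$ be a left limit of $X$. Then $q=\sup(X\cap(p-\varepsilon,q))$, the type $\lambda$ of $X\cap(p-\varepsilon,q)$ is a limit ordinal, and $\deg_qX$ is the last Cantor exponent of $\lambda$. So $\deg_qX\ge\kappa$ iff $\lambda=\omega^\kappa\rho$ with $1\le\rho<\omega^\xi$. Each such $\rho$ occurs: take $q$ to be the supremum of the first $\omega^\kappa\rho$ elements, which is $<p$ because there are further elements. The map $q\mapsto\rho$ is strictly increasing. Hence $D^\kappa(X)\cap(p-\varepsilon,p)$ has the type of $\{\rho:1\le\rho<\omega^\xi\}$. If $\xi=0$ this is empty, and $p\in D^\kappa(X)$ gives local degree $0$. If $\xi\ge1$ it is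 $\omega^\xi$. The same holds for all smaller $\varepsilon$.

*Case $\kappa=0$.* Here $D^0(X)=\operatorname{cl}X$. If $\xi=0$, then $p\in X$ and $X\cap(p-\varepsilon,p)=\emptyset$ for small $\varepsilon$, and the claim is clear. Let $\xi\ge1$ and $\operatorname{ot}(X\cap(p-\varepsilon,p))=\omega^\xi$ for a small $\varepsilon$. The map $q\mapsto\operatorname{ot}(X\cap(p-\varepsilon,q))$ on $\operatorname{cl}X\cap(p-\varepsilon,p)$ is nondecreasing with values $<\omega^\xi$. It is at most $2$-to-$1$: if $q<q'<q''$ had the same value, then $X\cap[q,q'')=\emptyset$, so $q'$ is neither in $X$ nor a left limit of $X$, i.e. $q'\notin\operatorname{cl}X$. So the type of $\operatorname{cl}X\cap(p-\varepsilon,p)$ is at most $2\cdot\omega^\xi=\omega^\xi$, and at least $\operatorname{ot}(X\cap(p-\varepsilon,p))=\omega^\xi$. The same holds for all smaller $\varepsilon$. $\square$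

Call $q\in Y$ a *left-isolated* point of $Y$ if it is not a left limit of $Y$. Then $\deg_qY=0$, so Fact 2.7 yields: a left-isolated point $q$ of $D^\kappa(X)$ satisfies $\deg_qX=\kappa$.

**Fact 2.8.** For $X\ne\emptyset$ let $\deg X$ be the Cantor degree of $\operatorname{ot}X$, and $\deg\emptyset=-\infty$. Then $\deg X=\max_p\deg_pX$ for $X\neq\emptyset$, and $D^{\deg X}(X)$ is finite and nonempty. Moreover $\deg(xy)=\deg x\oplus\deg y$ for nonzero $x,y\in R_k$.

*Proof.* Let $\operatorname{ot}X=\omega^{a_1}+\dots+\omega^{a_n}$ with $a_1\ge\dots\ge a_n$, cut $X$ into consecutive blocks $X_i$ of type $\omega^{a_i}$, and let $s_i=\sup X_i$. Then $\deg_{s_i}X_i=a_i$, and $\deg_qX_i<a_i$ for $q\ne s_i$: for $q<s_i$ the set $X_i\cap(-\infty,q)$ is a proper initial segment if $a_i\geq 1$, for $q>s_i$ the local degree is $-\infty$, and for $a_i=0$ the block is $\{s_i\}$. By Fact 2.1, $\max_p\deg_pX=a_1$ and $D^{a_1}(X)=\{s_i:a_i=a_1\}$.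

For the product, $\deg_p(xy)\le\deg x\oplus\deg y$ for all $p$ by Facts 2.6 and 2.4. Let $\delta_m=\max D^{\deg x}(x)$, $\varepsilon_m=\max D^{\deg y}(y)$ and $p=\delta_m+\varepsilon_m$. The pair $(\delta_m,\varepsilon_m)$ contributes a germ of degree exactly $\deg x\oplus\deg y$. In every other pair with sum $p$, either $\delta>\delta_m$ or $\varepsilon>\varepsilon_m$, so its term has degree $<\deg x\oplus\deg y$. Hence $\deg_p(xy)=\deg x\oplus\deg y$. $\square$

Write $O=O_K$, $O_{<\kappa}=O_{K,<\kappa}$, and $K^S=\{c\in R_K:\operatorname{supp}c\subset S\}$. An element of $R_K$ also denotes its class in $O$.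

## 3. The hypothesis that the derivations need

The argument does not need all of $\operatorname{supp}(b)$ to be generic. It needs enough of it near one point of top degree.

**Hypothesis (H)** on $g\in R_K$ with $\alpha=\deg g\ge1$: there are a point $\theta\in D^\alpha(\operatorname{supp}g)$, a set $S_1\subset\operatorname{supp}(g)\cap(-\infty,\theta)$ with $\deg_\theta S_1=\alpha$, and a well-ordered (possibly empty) set $W\subset\mathbb R^{\le0}$ with $\deg W<\alpha$ and $W\cap S_1=\emptyset$, such that with $T=\operatorname{supp}(g)\setminus(S_1\cup W)$ at least one of the following holds: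

* (a) $(g_\gamma)_{\gamma\in S_1}$ is algebraically independent over $\mathbb Q(g_\gamma:\gamma\in T)$;
* (b) $S_1$ is $\mathbb Q$-linearly independent modulo $\operatorname{Span}_{\mathbb Q}(T)$.

**Theorem A.** Under (H), $g=t^{\sup(g)}g_0$ with $g_0$ irreducible. In particular $g$ is irreducible iff $\sup(g)=0$.

**Theorem B.** Under (H), $g$ is not of the form $\sum_{i=1}^mx_iy_i+e$ with $x_i,y_i,e\in R_K$, $\deg x_i\ge1$, $\deg y_i\ge1$, $\deg x_i\oplus\deg y_i\le\alpha$, $\deg e<\alpha$, for any $m$.

**Proof of Corollary 1 from Theorem A.** The set $W$ is there to hold the perturbation $r$. Let $\alpha=\deg b>0$, $g=b+r$ and $W=\operatorname{supp}r$, so $\deg W<\alpha$. Since $\operatorname{supp}g\subset\operatorname{supp}b\cup W$ and $\operatorname{supp}b\subset\operatorname{supp}g\cup W$, Facts 2.1 and 2.8 give $\deg g=\alpha$. Let $\theta\in D^\alpha(\operatorname{supp}g)$ and $S_1=(\operatorname{supp}b\setminus W)\cap(-\infty,\theta)$. Off $W$ we have $g_\gamma=b_\gamma$, so $S_1\subset\operatorname{supp}g$ and $\operatorname{supp}g\cap(-\infty,\theta)\subset S_1\cup W$.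 As $\alpha\ge1$ and $\deg_\theta W\le\deg W<\alpha$, Fact 2.1 gives $\deg_\theta S_1=\alpha$. Clearly $W\cap S_1=\emptyset$. With $T=\operatorname{supp}(g)\setminus(S_1\cup W)$ we have $T\subset\operatorname{supp}b\setminus S_1$, and $g_\gamma=b_\gamma$ on $S_1\cup T$.

If $\langle b_\gamma\rangle$ is algebraically independent over $\mathbb Q$, then (a) holds. If $\operatorname{cl}(\operatorname{supp}b)\setminus\{0\}$ is $\mathbb Q$-linearly independent, so is $\operatorname{supp}b\setminus\{0\}$; as $0\notin S_1$, and as a possible element $0\in T$ does not change $\operatorname{Span}_{\mathbb Q}(T)$, (b) holds. So (H) holds, and since $\sup(g)=0$, Theorem A says that $b+r$ is irreducible. The case $r=0$ gives the statement for $b$. $\square$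

Here is the precise form of the opening construction.

**Lemma 3.1.** Under (H), for every $c\in K^{S_1}$ there is an additive $D:R_K\to R_K$ with $D(xy)=D(x)y+xD(y)$, $\operatorname{supp}D(x)\subset\operatorname{supp}x$ for all $x$, and $\operatorname{supp}(D(g)-c)\subset W$.

*Proof.* (a) Let $L_0=\mathbb Q(g_\gamma:\gamma\in T)$. On the purely transcendental extension $L_0(g_\gamma:\gamma\in S_1)$ there is a derivation into $K$ that vanishes on $L_0$ and sends $g_\gamma$ to $c_\gamma$ for $\gamma\in S_1$. Extend it by $0$ on a transcendence basis of $K$ over this field, and then uniquely to the remaining algebraic extension, which is separable in characteristic $0$. This gives a derivation $d:K\to K$; put $D(\sum x_\gamma t^\gamma)=\sum d(x_\gamma)t^\gamma$.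

(b) Since $S_1$ is $\mathbb Q$-linearly independent modulo $\operatorname{Span}_{\mathbb Q}(T)$, extension to a Hamel basis gives a $\mathbb Q$-linear $\varphi:\mathbb R\to K$ with $\varphi(T)=0$ and $\varphi(\gamma)=c_\gamma/g_\gamma$ for $\gamma\in S_1$. Put $D(\sum x_\gamma t^\gamma)=\sum\varphi(\gamma)x_\gamma t^\gamma$.

The Leibniz rule and the support condition were checked in Section 1. At $\gamma\in S_1$ the coefficient of $D(g)$ is $c_\gamma$, at $\gamma\in T$ it is $0$, and the rest of $\operatorname{supp}g$ is in $W$. $\square$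

## 4. Top parts, factors with finite support, and degree one

By Fact 2.8, $g=xy$ forces $\deg x\oplus\deg y=\deg g$. If $\deg g=1$, one factor has degree $0$, i.e. finite support. So the first thing to understand is a factor with finite support.

Let $\alpha\ge1$ and $M=O_{<\alpha+1}/O_{<\alpha}$, a $K$-vector space. For $v\in R_K$ with $\deg v\le\alpha$ define its top part
$$\bar v=\sum_{p\in D^\alpha(v)}[v^{|p}]\,t^p\in M\otimes_KK[t^{\mathbb R^{\le0}}],$$
a finite sum by Fact 2.8. Since $[v^{|p}]=0$ exactly when $p\notin D^\alpha(v)$, the map $v\mapsto\bar v$ is additive, and $\bar v=0$ iff $\deg v<\alpha$. If $y$ has finite support, then its germ at each $\varepsilon$ is the constant $y_\varepsilon\in K$, so Fact 2.6 gives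
$$\overline{vy}=\bar v\cdot y. \tag{1}$$
If $N$ is a $K$-vector space, $0\ne n\in N\otimes_KK[t^{\mathbb R^{\le0}}]$, and $y$ is a finite series with at least two terms, then $n\cdot y$ has at least two terms, those of smallest and of largest exponent. Call this remark (2).

**Order type $\omega$.** Let $\operatorname{ot}(b)=\omega$ and $\sup(b)=0$, and take $\alpha=1$. Then $D^1(b)=\{0\}$ and $\bar b=[b]t^0$ has one term. If $b=xy$ with, say, $\deg y=0$, then $\bar b=\bar x\cdot y$ and (2) shows that $y=at^\gamma$ is a monomial; as $\sup(b)=0$, $\gamma=0$ and $y$ is a unit. So $b$ is irreducible, and no randomness was used.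

**Order type $\omega+\omega$.** Now $\bar b$ may have two terms, and then (2) proves nothing: for the reducible series $b_0(1+t^{-1})$ of Section 1 the top part is $[b_0]\cdot(1+t^{-1})$. Here the two top germs are equal. Randomness must prevent such coincidences, and it does so through $D$.

**Lemma 4.1.** Under (H), let $g=xy$ where $y$ has finite support with at least two terms. Choose $\eta>0$ such that $S_1\cap(\theta-\eta,\theta)$ has type $\omega^\alpha$, and let $S=(S_1-\theta)\cap(-\eta,0)$. Then for every $c'\in K^S$ the class $[c']\in M$ lies in $\operatorname{Span}_K\{[x^{|\delta}]:\delta\in D^\alpha(x)\}$, a space of finite dimension.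

*Proof.* Note $\deg x=\alpha$. Let $c=\sum_{\gamma}c'_{\gamma-\theta}t^\gamma\in K^{S_1}$, summed over $\gamma\in S_1\cap(\theta-\eta,\theta)$, and take $D$ from Lemma 3.1. By Fact 2.2, $\deg_Pc<\alpha$ for $P\ne\theta$. As $\operatorname{supp}(Dg-c)\subset W$ and $\deg W<\alpha$, we get $\overline{Dg}=\bar c=[c']t^\theta$. Since $\operatorname{supp}Dx\subset\operatorname{supp}x$ and $\operatorname{supp}Dy\subset\operatorname{supp}y$, (1) gives
$$[c']t^\theta=\overline{Dg}=\overline{Dx}\cdot y+\bar x\cdot Dy .$$
Suppose $[c']$ is not in the span. Choose a $K$-linear $\phi:M\to K$ with $\phi([x^{|\delta}])=0$ for all $\delta\in D^\alpha(x)$ and $\phi([c'])=1$. Applying $\phi$ to coefficients gives $t^\theta=\phi(\overline{Dx})\cdot y$ in $K[t^{\mathbb R^{\le0}}]$. The right side is nonzero, so it has at least two terms by (2), a contradiction. $\square$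

**Degree one.** Let $\alpha=1$; then $O_{<1}=K$, and $S$ has type $\omega$ with limit $0$. Split $S$ into infinitely many infinite sets. The series with coefficients $1$ on these sets are $K$-linearly independent modulo constants, since a nontrivial combination has infinite support near $0$. So $K^S$ has infinite-dimensional image in $M$, against Lemma 4.1. Hence under (H) with $\deg g=1$, every factorization $g=xy$ has a factor with exactly one term $at^\gamma$; if $\sup(g)=0$, then $\gamma=0$ and that factor is a unit. This settles degree one.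

For larger $\alpha$, Lemma 4.1 still reduces the finite-factor case to finding a $c'\in K^S$ whose class avoids a finite-dimensional space. The new difficulty is two factors of positive degree.

## 5. Degree two: unknown coefficients and a functional that kills the known germs

Let $\deg g=2$, $g=xy$, $\deg x=\deg y=1$, and assume (H). Take $c'\in K^S$ with $S=S_1-\theta$, and $D$ from Lemma 3.1 for the translate $c=\sum_{\gamma\in S_1} c'_{\gamma-\theta}t^{\gamma}$. Taking germs at $\theta$ by Fact 2.6,
$$c'\equiv(Dg)^{|\theta}=\sum_{\delta+\varepsilon=\theta}\big((Dx)^{|\delta}y^{|\varepsilon}+x^{|\delta}(Dy)^{|\varepsilon}\big)\pmod{O_{<2}} .$$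
Pairs with $\deg_\delta x<1$ or $\deg_\varepsilon y<1$ contribute only to $O_{<2}$. So $c'=\sum_iu_iz_i+w$ where the $z_i$ come from a finite set of germs of degree $1$, fixed before $c'$, and $\deg u_i\le1$, $\deg w\le1$.

The sensible first attempt is to count dimensions as in degree one. There the coefficients were elements of $K$, so the right side filled a finite-dimensional space. Now $u_i$ is an arbitrary germ of degree $\le1$. Since $\deg(uz)<2$ only if $\deg u<1$, the map $u\mapsto uz$ is injective from $O_{<2}/O_{<1}$ to $O_{<3}/O_{<2}$, and the right side is infinite-dimensional modulo $O_{<2}$. Counting gives nothing at this point.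

What gets us past it is to look at the equation at points $P<0$ near $0$ rather than at $0$ itself. There $u_iz_i$ decomposes, and the part with the unknown $u_i$ has a *scalar* coefficient.

**Proposition 5.1 (model case).** Let $S\subset\mathbb R^{<0}$ be well-ordered with $\deg_0S=2$, and $z_1,\dots,z_s\in O$ of degree $1$. There is $c\in K^S$ that is not of the form $\sum u_iz_i+w$ with $\deg u_i\le1$, $\deg w\le1$.

*Proof.* **Step 1: pieces of degree one.** By Fact 2.7, $\deg_0D^1(S)=1$, and $\deg_\varepsilon S<2$ for $\varepsilon\in(-r_0,0)$ and some $r_0>0$. Shrinking $r_0$, the points of $D^1(S)$ in $(-r_0,0)$ form a sequence $q_1<q_2<\cdots\to0$, and $\deg_{q_l}S=1$. Choose $\nu_l>0$ such that the intervals $(q_l-\nu_l,q_l)$ lie in $(-r_0,0)$ and contain no point of $D^1(S)$; they are then disjoint. The set $S_l=(S-q_l)\cap(-\nu_l,0)$ has $\deg_0S_l=1$. As $K^{S_l}$ is infinite-dimensional modulo constants, we can choose inductively $e_l\in K^{S_l}$ such that $e_1,e_2,\dots$ are $K$-linearly independent modulo $K+\sum_iKz_i$.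

**Step 2: the functional.** Hence there is a $K$-linear $f:O_{<2}\to K$ with $f(K)=0$, $f(z_i)=0$ for all $i$, and $f(e_l)=1$ for all $l$.

**Step 3: the candidates.** For $B\subset\mathbb N$ let $c_B=\sum_{l\in B}t^{q_l}e_l\in K^S$. For $P\in(-r_0,0)$, a germ $c_B^{|P}$ of degree $\ge1$ requires $P\in D^1(S)$, i.e. $P=q_l$; the germ there is $e_l$ if $l\in B$ and $0$ if not. So $f(c_B^{|P})$ is the coefficient at $t^P$ of $h_B=\sum_{l\in B}t^{q_l}$.

**Step 4: reading the equation.** Suppose $c_B=\sum u_iz_i+w$. Choose representatives, and let $P<0$ be close to $0$. By Fact 2.2 all of $u_i,z_i,w$ have local degree $\le0$ at points of $[P,0)$, so their germs there are constants. In $\sum_{\delta+\varepsilon=P}u_i^{|\delta}z_i^{|\varepsilon}$ the pair $(P,0)$ gives a constant times $z_i$, killed by $f$; pairs with $\delta,\varepsilon<0$ give constants, killed by $f$; the pair $(0,P)$ gives $(z_i)_P\,u_i$, with $f$-value $f(u_i)(z_i)_P$. Also $f(w^{|P})=0$. So $(h_B)_P=\sum_if(u_i)(z_i)_P$ for all $P<0$ near $0$: in $O$,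
$$h_B\in Kz_1+\dots+Kz_s+K .$$

**Step 5: contradiction.** Take disjoint infinite sets $B_0,\dots,B_{s+1}$. The germs $h_{B_j}$ are linearly independent over $K$, so they do not all lie in a space of dimension $\le s+1$. So some $c_{B_j}$ is as required. $\square$

The unknown germs $u_i$ have been turned into unknown scalars $f(u_i)$, and a finite count works again. Three things change for general degrees.

First, in degree $3=2+1$ the pieces $e_l$ live in degree $2$, and $f$ must kill products $u^{|\delta}z^{|\varepsilon}$ in which $z^{|\varepsilon}$ is a germ of $z$ at a nearby point. So the known set must be allowed to be countable. Then different $B$ may use different finite subsets of it, and we shall need uncountably many $B$ for a pigeonhole argument.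

Second, $K$ is too small as ring of scalars. In degree $\omega\cdot2=\omega+\omega$, the surviving terms are $u^{|\delta}z^{|\varepsilon}$ with $\deg z^{|\varepsilon}<\omega$, not nec­essarily a constant, and a $K$-linear $f$ has no reason to turn this into something times $f(u^{|\delta})$. The scalars must include all germs of degree $<\omega$, and $f$ takes values in their fraction field.

Third, these scalars form a ring, so the induction must produce elements none of whose nonzero multiples is absorbed.

## 6. Scalars of degree below $\omega^\tau$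

Fix an ordinal $\tau$. A *$\tau$-multiple* is $0$ or an ordinal all of whose Cantor exponents are $\ge\tau$ (equivalently, of the form $\omega^\tau\rho'$). Every ordinal is uniquely $\rho=[\rho]_\tau+\xi=[\rho]_\tau\oplus\xi$ with $[\rho]_\tau$ a $\tau$-multiple and $\xi<\omega^\tau$. For $\rho=\omega^2\cdot3+\omega+5$: $[\rho]_1=\omega^2\cdot3+\omega$ and $[\rho]_2=\omega^2\cdot3$. The map $\rho\mapsto[\rho]_\tau$ is nondecreasing, and $[\rho\oplus\rho']_\tau=[\rho]_\tau\oplus[\rho']_\tau$.

**Fact 6.1.** For $\tau$-multiples, $\rho<\kappa$ implies $\rho\oplus\omega^\tau=\rho+\omega^\tau\le\kappa$. For a $\tau$-multiple $\kappa$ and any $\rho$,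
$$\rho<\kappa\iff[\rho]_\tau<\kappa,\qquad\rho<\kappa+\omega^\tau\iff[\rho]_\tau\le\kappa .$$

*Proof.* Write $\rho=\omega^\tau\rho'$, $\kappa=\omega^\tau\kappa'$ with $\rho'<\kappa'$; then $\rho+\omega^\tau=\omega^\tau(\rho'+1)\le\kappa$, and the two sums agree because all exponents of $\rho$ are $\ge\tau$. Now let $\rho$ be arbitrary. If $[\rho]_\tau<\kappa$, then $\rho<[\rho]_\tau+\omega^\tau\le\kappa$; the converse holds as $[\rho]_\tau\le\rho$. Apply this to the $\tau$-multiple $\kappa+\omega^\tau$: $\rho<\kappa+\omega^\tau$ iff $[\rho]_\tau<\omega^\tau(\kappa'+1)$ iff $[\rho]_\tau\le\kappa$. $\square$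

Put $A_{k,\tau}=O_{k,<\omega^\tau}$. By Fact 2.4 it is a subring of $O_k$, hence a domain. For $\tau=0$ it is $k$; for $\tau=1$ it consists of the germs of finite degree (and $0$). If $\kappa$ is a $\tau$-multiple, then $O_{k,<\kappa}$ and $O_{k,<\kappa+\omega^\tau}$ are $A_{k,\tau}$-modules: multiplication by a nonzero scalar of degree $<\omega^\tau$ does not change $[\deg g]_\tau$.

We use twice that $s+2$ elements of a module generated by $s+1$ elements over a domain $A$ satisfy a nontrivial $A$-linear relation: their coefficient vectors in $A^{s+1}$ are dependent over $\operatorname{Frac}(A)$; clear denominators. Call this (3).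

We also use an uncountable family of infinite, pairwise almost disjoint (finite pairwise intersections) subsets of $\mathbb N$. For example, identify $\mathbb N$ with the finite $0$-$1$ words and take, for each infinite $0$-$1$ word, the set of its prefixes.

## 7. Pieces that are independent over the scalars

In Section 5 the series $h_B$ were visibly independent over $K$. We now need independence over $A_{k,\sigma}$. The device is to let the degrees $\rho_l$ of the $l$-th piece grow so fast that a scalar times an earlier piece cannot interfere with the $l$-th piece.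

**Lemma 7.1.** Let $\sigma$ be an ordinal and $G\subset\mathbb R^{<0}$ well-ordered with $\deg_0G=\omega^\sigma$. There are $p_1<p_2<\cdots\to0$, $\eta_l>0$ with $\eta_l\to0$ and the intervals $(p_l-\eta_l,p_l]$ pairwise disjoint, and nonempty $G_l\subset G$ with $\operatorname{cl}(G_l)\subset(p_l-\eta_l,p_l]$, such that the following holds for every field $k$ of characteristic $0$. Let $h\in R_k$ with $\operatorname{supp}h\subset\bigcup_l\operatorname{cl}(G_l)$ and $h_q\ne0$ for all $q\in\bigcup_lG_l$. For $B\subset\mathbb N$ let $h_B$ be the restriction of $h$ to $\bigcup_{l\in B}\operatorname{cl}(G_l)$. If $B_0,\dots,B_m$ are infinite and pairwise almost disjoint, then $h_{B_0},\dots,h_{B_m}\in O_k$ are linearly independent over $A_{k,\sigma}$.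

*Proof.* Since $G$ is countable, $\sigma$ is countable.

**Step 1: construction.** The aim is pieces $G_l$ of local degree $\rho_l$ at $p_l$.

If $\sigma=0$, let $(p_l)$ enumerate increasingly a tail of $G$ (of type $\omega$, converging to $0$), put $G_l=\{p_l\}$ and $\rho_l=0$, and choose $\eta_l\to0$ making the intervals disjoint.

Let $\sigma\ge1$. If $\sigma=\sigma'+1$, put $\rho_l=\omega^{\sigma'}l^2$. If $\sigma$ is a limit, put $\rho_l=\omega^{\sigma_l}$ with $1\le\sigma_1<\sigma_2<\cdots$ cofinal in $\sigma$. Then $1\le\rho_l<\omega^\sigma$, $(\rho_l)$ is increasing, and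
$$\text{for each }\xi<\omega^\sigma:\quad \xi\oplus\rho_{l-1}<\rho_l\ \text{ for all large }l. \tag{4}$$
Indeed, in the successor case $\xi<\omega^{\sigma'}m$ for some $m\in\mathbb N$, so $\xi\oplus\rho_{l-1}<\omega^{\sigma'}(m+(l-1)^2)\le\omega^{\sigma'}l^2$ when $2l-1\ge m$. In the limit case $\xi<\omega^{\sigma_{l-1}}$ for large $l$, so $\xi\oplus\rho_{l-1}<\omega^{\sigma_{l-1}}\cdot2<\rho_l$.

Since $\rho_l+\omega^\sigma=\omega^\sigma$, Fact 2.7 gives $\deg_0D^{\rho_l}(G)=\omega^\sigma$. So there are left-isolated points $p$ of $D^{\rho_l}(G)$ arbitrarily close to $0$ (for instance those in successor position in $D^{\rho_l}(G)\cap(-\varepsilon,0)$), and they satisfy $\deg_pG=\rho_l$. Choose such $p_l$ with $p_1<p_2<\cdots\to0$, and $0<\eta_l\le1/l$ with $p_{l-1}<p_l-\eta_l$ (for $l\ge2$) such that $G_l:=G\cap(p_l-\eta_l,p_l)$ has type $\omega^{\rho_l}$. Then $\operatorname{cl}(G_l)\subset[\min G_l,p_l]\subset(p_l-\eta_l,p_l]$, and $\deg_\varepsilon G_l<\rho_l$ for $\varepsilon\in\operatorname{cl}(G_l)\setminus\{p_l\}$ by Fact 2.2.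

**Step 2: local degrees of $h$ and $h_B$.** Let $\varepsilon\in\operatorname{cl}(G_l)$. On $(p_l-\eta_l,p_l]$ the support of $h$ lies in $\operatorname{cl}(G_l)$, so by Fact 2.7 with $\kappa=0$, $\deg_\varepsilon h\le\deg_\varepsilon G_l\le\rho_l$. The same bound holds for each $h_B$. Also $\deg_{p_l}h_B=\rho_l$ if $l\in B$, because $h\ne0$ on $G_l$. If $l\notin B$, then $h_B^{|p_l}=0$. All this holds for $\sigma=0$ as well. As $p_l-\eta_l\to0$, the closure of $\bigcup_l\operatorname{cl}(G_l)$ is $\{0\}\cup\bigcup_l\operatorname{cl}(G_l)$.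

**Step 3: independence.** Suppose $\sum_ja_jh_{B_j}=0$ in $O_k$ with $a_j\in A_{k,\sigma}$ not all $0$. We take germs at a point where only the leftmost available exponent of the $a_j$ meets $p_l$. Choose representatives in $R_k$, and let $N=\bigcup_j\operatorname{cl}\operatorname{supp}a_j$ and $\xi=\max_j\deg_0a_j<\omega^\sigma$. Choose $r>0$ such that $\sum_ja_jh_{B_j}$ has no support in $(-r,0]$ and $\deg_\delta a_j\le\xi$ for $\delta\in(-r,0]$ and all $j$ (Fact 2.2). If $\sigma=0$ (so the germs $a_j$ lie in $k$), take $r$ also such that $N\cap(-r,0]=\{0\}$. As the $a_j$ are not all $0$ in $O_k$, $0\in N$, so $N\cap(-r,0]\ne\emptyset$. Let $\delta_0$ be its minimum, and let $\eta>0$ satisfy $N\cap(\delta_0,\delta_0+\eta)=\emptyset$; such $\eta$ exists since $N$ is well-ordered. For large $l$ put $P=\delta_0+p_l>-r$.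

Let $P=\delta+\varepsilon$ with $\delta\in N$ and $\varepsilon\in\{0\}\cup\bigcup_{l'}\operatorname{cl}(G_{l'})$. As $\delta\ge P>-r$, we have $\delta\ge\delta_0$. Either $(\delta,\varepsilon)=(\delta_0,p_l)$, or $\delta\ge\delta_0+\eta$ and $\varepsilon\le p_l-\eta<p_l-\eta_l$ for large $l$. In the latter case $\varepsilon\in\operatorname{cl}(G_{l'})$ with $l'<l$, and the corresponding terms have degree $\le\xi\oplus\rho_{l-1}<\rho_l$ for $l$ large, by (4). If $\sigma=0$, the latter case does not occur. So by Fact 2.6, for all large $l$,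
$$0=\sum_ja_j^{|\delta_0}h_{B_j}^{|p_l}+(\text{an element of degree}<\rho_l).$$
Fix $j_0$ and take $l\in B_{j_0}$ so large that $l\notin B_j$ for $j\ne j_0$. Then $h_{B_j}^{|p_l}=0$ for $j\ne j_0$, and $a_{j_0}^{|\delta_0}h_{B_{j_0}}^{|p_l}$ has degree $<\rho_l=\deg h_{B_{j_0}}^{|p_l}$, so $a_{j_0}^{|\delta_0}=0$ by Fact 2.4. This holds for every $j_0$, contradicting $\delta_0\in N$. $\square$

## 8. Countably many germs cannot absorb all series on a set of full degree

Write $A_\tau=A_{K,\tau}$. For $\kappa=\omega^{\kappa_1}+\dots+\omega^{\kappa_n}>0$ in Cantor normal form let $\sigma(\kappa)=\kappa_n$, its smallest exponent. For $\tau\le\sigma(\kappa)$ and $\mathcal Z\subset O$ let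
$$I^\tau_\kappa(\mathcal Z)=O_{<\kappa}+\Big\{\sum_{i\le m}u_iz_i:\ m\ge0,\ z_i\in\mathcal Z,\ \deg z_i\ge\omega^\tau,\ u_i\in O,\ \deg u_i\oplus\deg z_i<\kappa+\omega^\tau\Big\}.$$
This is the set of germs that $\mathcal Z$ absorbs. By Fact 6.1 it is an $A_\tau$-submodule of $O_{<\kappa+\omega^\tau}$. In Section 5 we had $\kappa=2$, $\tau=0$: germs $z_i$ of degree $1$, coefficients of degree $\le1$, error of degree $\leq 1$.

**Fact 8.1.** $I^\tau_\kappa(\mathcal Z)\subset I^{\sigma(\kappa)}_\kappa(\mathcal Z)$.

*Proof.* Let $uz$ be a summand not in $O_{<\kappa}$. Then $\kappa\le\deg u\oplus\deg z<\kappa+\omega^\tau$, so $[\deg u]_\tau\oplus[\deg z]_\tau=\kappa$ by Fact 6.1. The exponents of $[\deg z]_\tau\ne0$ occur among those of $\kappa$, so they are $\ge\sigma(\kappa)$. Hence $\deg z\ge\omega^{\sigma(\kappa)}$. Also $\kappa+\omega^\tau\le\kappa+\omega^{\sigma(\kappa)}$. $\square$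

**Proposition 8.2.** Let $S\subset\mathbb R^{<0}$ be well-ordered, $\deg_0S=\kappa\ge1$, $\sigma=\sigma(\kappa)$, and $\mathcal Z\subset O$ countable. Then there is $c\in K^S$ with $\lambda c\notin I^\sigma_\kappa(\mathcal Z)$ for all $\lambda\in A_\sigma\setminus\{0\}$.

*Proof.* Induction on the number $n$ of terms in the Cantor normal form of $\kappa$. Write $A=A_\sigma$ and $[\,\cdot\,]=[\,\cdot\,]_\sigma$, and let $\mathcal B$ be an uncountable family of infinite, pairwise almost disjoint subsets of $\mathbb N$.

**Step 1: the case $n=1$, $\kappa=\omega^\sigma$.** Here the coefficients turn out to be scalars, so a rank count is enough. Apply Lemma 7.1 to $G=S$, $k=K$, with $h=\sum_{q\in\bigcup G_l}t^q$, and let $c_B=h_B\in K^S$. Suppose every $c_B$, $B\in\mathcal B$, fails: $\lambda_Bc_B=\sum u_iz_i+w$ with $\lambda_B\in A\setminus\{0\}$, $w\in O_{<\omega^\sigma}=A$, $\deg z_i\ge\omega^\sigma$, $\deg u_i\oplus\deg z_i<\omega^\sigma+\omega^\sigma$. If $u_i\ne0$, then $[\deg u_i]\oplus[\deg z_i]\le\omega^\sigma$ and $[\deg z_i]\ge\omega^\sigma$, so $[\deg u_i]=0$.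 Thus $u_i\in A$. There are only countably many finite subsets of $\mathcal Z$, so infinitely many $B$ use the same set $\{z_1,\dots,z_s\}$. For $s+2$ of these, $B_0,\dots,B_{s+1}$, the elements $\lambda_{B_j}c_{B_j}$ lie in $\sum_iAz_i+A$. By (3), $\sum_ja_j\lambda_{B_j}h_{B_j}=0$ with $a_j\in A$ not all $0$. The coefficients $a_j\lambda_{B_j}$ are not all $0$, contradicting Lemma 7.1.

From now on $n\ge2$. Write $\kappa=\mu+\omega^\sigma=\mu\oplus\omega^\sigma$, where $\mu>0$ has $n-1$ terms, is a $\sigma$-multiple, and satisfies $\sigma(\mu)\ge\sigma$ and $\mu\ge\omega^\sigma$. For each $z\in\mathcal Z$ fix a representative in $R_K$, and let $\mathcal Z'=\mathcal Z\cup\{z^{|\varepsilon}:z\in\mathcal Z,\ \varepsilon\in\operatorname{cl}\operatorname{supp}z\}$, a countable set.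

**Step 2: places $q$ and room for pieces of degree $\mu$.** Choose $r_0>0$ with $\deg_\varepsilon S<\kappa$ for $\varepsilon\in(-r_0,0)$, by Fact 2.2. By Fact 2.7, $\deg_0D^\mu(S)=\omega^\sigma$. Let $G$ be the set of left-isolated points of $D^\mu(S)$ in $(-r_0,0)$; then $\deg_qS=\mu$ for $q\in G$. For small $\varepsilon$, $D^\mu(S)\cap(-\varepsilon,0)$ has type $\omega^{\omega^\sigma}$, and all its elements in successor position lie in $G$. Since $\rho\mapsto\rho+1$ embeds $\omega^e$ (for $e\ge1$) into its successor elements, these again have type $\omega^{\omega^\sigma}$. So $\deg_0G=\omega^\sigma$.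

Apply Lemma 7.1 to $G$ and get $p_l,\eta_l,G_l$. For $q\in G_l$ choose $\nu_q>0$ with $(q-\nu_q,q)\cap D^\mu(S)=\emptyset$ and $(q-\nu_q,q)\subset(p_l-\eta_l,p_l)$. The intervals $(q-\nu_q,q)$, $q\in\bigcup_lG_l$, contain no point of $D^\mu(S)$; since each $q$ lies in $D^\mu(S)$, they are pairwise disjoint. Let $S_q=(S-q)\cap(-\nu_q,0)$. As $\mu\ge1$, $\deg_0S_q=\deg_qS=\mu$.

**Step 3: pieces $e_q$ independent modulo what $\mathcal Z'$ absorbs in degree $\mu$.** Enumerate $\bigcup_lG_l=\{q_1,q_2,\dots\}$. Inductively, apply the induction hypothesis to $\mu$, $S_{q_j}$ and the countable set $\mathcal Z_j=\mathcal Z'\cup\{e_{q_1},\dots,e_{q_{j-1}}\}$. Since $A_\sigma\subset A_{\sigma(\mu)}$ and $I^\sigma_\mu(\mathcal Z_j)\subset I^{\sigma(\mu)}_\mu(\mathcal Z_j)$ by Fact 8.1, we get $e_{q_j}\in K^{S_{q_j}}$ with $\lambda e_{q_j}\notin I^\sigma_\mu(\mathcal Z_j)$ for all $0\ne\lambda\in A$.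

Then the $e_q$ are $A$-linearly independent modulo $I:=I^\sigma_\mu(\mathcal Z')$. Suppose $\sum_{i\le j}\lambda_ie_{q_i}\in I$ with $\lambda_i\in A$, $\lambda_j\ne0$. For $i<j$ we have $\deg e_{q_i}\le\mu$. If $\deg e_{q_i}<\mu$, then $\lambda_ie_{q_i}\in O_{<\mu}$. If $\deg e_{q_i}=\mu\ge\omega^\sigma$, then $\deg\lambda_i\oplus\mu<\mu+\omega^\sigma$. In both cases $\lambda_ie_{q_i}\in I^\sigma_\mu(\mathcal Z_j)$. As $I\subset I^\sigma_\mu(\mathcal Z_j)$, we get $\lambda_je_{q_j}\in I^\sigma_\mu(\mathcal Z_j)$, a contradiction.

**Step 4: the functional.** Let $F=\operatorname{Frac}(A)$, a field of characteristic $0$, and $Q=O_{<\mu+\omega^\sigma}/I$. The images of the $e_q$ in the $F$-vector space $F\otimes_AQ$ are $F$-linearly independent: after clearing denominators, a relation reads $1\otimes\sum a_ie_{q_i}=0$ with $a_i\in A$, which means $a\sum a_ie_{q_i}\in I$ for some $0\ne a\in A$; then all $aa_i=0$ by Step 3, so all $a_i=0$. Hence there is an $A$-linear map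
$$f:O_{<\mu+\omega^\sigma}\to F,\qquad f(I)=0\ (\text{in particular }f(O_{<\mu})=0),\qquad f(e_q)=1\ \text{ for all }q\in\textstyle\bigcup_lG_l .$$

**Step 5: the candidates and what $f$ sees of them.** For $B\subset\mathbb N$ put $c_B=\sum_{l\in B}\sum_{q\in G_l}t^qe_q\in K^S$ (the summands have disjoint supports contained in $S$), and $c=c_{\mathbb N}$. Put
$$h=\sum_{\varepsilon\in\bigcup_l\operatorname{cl}(G_l)}f(c^{|\varepsilon})t^\varepsilon\in R_F .$$
This makes sense: $\bigcup_l\operatorname{cl}(G_l)\subset D^\mu(S)\cap(-r_0,0)$ is well-ordered, and there $\deg_\varepsilon c\le\deg_\varepsilon S<\kappa=\mu+\omega^\sigma$. For $q\in\bigcup_lG_l$ we have $c^{|q}=e_q$, because on $(q-\nu_q,q)$ only the summand $t^qe_q$ contributes, and $q\in D^\mu(S)$ lies in none of the intervals. So $h_q=1$, and $h$ is as in Lemma 7.1 with $k=F$. Moreover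
$$f(c_B^{|\varepsilon})=(h_B)_\varepsilon\qquad\text{for all }\varepsilon\in(-r_0,0). \tag{5}$$
If $\varepsilon\in\operatorname{cl}(G_l)$ with $l\in B$, then $c_B$ and $c$ agree on $(p_l-\eta_l,p_l]\ni\varepsilon$, and (5) follows. Now let $\varepsilon\notin\bigcup_{l\in B}\operatorname{cl}(G_l)$, so $(h_B)_\varepsilon=0$. We claim $\deg_\varepsilon c_B<\mu$, which gives (5). Otherwise $\varepsilon\in D^\mu(S)$ and, as $\mu\ge1$, $\varepsilon$ is a left limit of the union of the intervals $(q-\nu_q,q)$, $q\in\bigcup_{l\in B}G_l$. These do not contain $\varepsilon$, so those meeting $(\varepsilon-\nu,\varepsilon)$ have $\varepsilon-\nu<q\le\varepsilon$. Letting $\nu\to0$, $\varepsilon\in\operatorname{cl}\bigcup_{l\in B}G_l$. As $p_l-\eta_l\to0>\varepsilon$, only finitely many $l$ matter, so $\varepsilon\in\operatorname{cl}(G_l)$ for some $l\in B$, a contradiction.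

**Step 6: suppose all candidates fail; normalize.** Suppose that for every $B\in\mathcal B$ there is $0\ne\lambda=\lambda_B\in A$ with $\lambda c_B\in I^\sigma_\kappa(\mathcal Z)$:
$$\lambda c_B=\sum_{i=1}^mu_iz_i+w,\qquad\deg w<\kappa,\quad\deg z_i\ge\omega^\sigma,\quad\deg u_i\oplus\deg z_i<\kappa+\omega^\sigma . \tag{6}$$
First combine summands with equal $z_i$ (the degree bound survives, since the degree of a sum is at most the maximum), then absorb summands of degree $<\kappa$ into $w$. With $\kappa_i=[\deg u_i]$ and $\zeta_i=[\deg z_i]\ge\omega^\sigma$, Fact 6.1 gives $\kappa_i\oplus\zeta_i=\kappa$ for all $i$. By the pigeonhole principle, infinitely many $B\in\mathcal B$ have the same set $\{z_1,\dots,z_m\}\subset\mathcal Z$, with the $z_i$ distinct. Number them so that $\zeta_i=\omega^\sigma$ exactly for $i\le s$. Then $\kappa_i=\mu$ for $i\le s$, by cancellation.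

Fix such a $B$. Choose representatives in $R_K$ (the fixed ones for the $z_i$), and $0<r<r_0$ such that (6) holds coefficientwise on $(-r,0]$ and all local degrees of $\lambda,u_i,z_i,w$ at points of $(-r,0]$ are at most those at $0$ (Fact 2.2).

**Step 7: a small exceptional set.** We discard the points where two top-degree germs meet, or where $w$ or $\lambda$ interferes. Let
$$N_0=\Big(D^\mu(w)\cup\operatorname{cl}\operatorname{supp}\lambda\cup\bigcup_i\big(D^{\kappa_i}(u_i)+D^{\zeta_i}(z_i)\big)\Big)\cap(-r,0).$$
By Fact 2.7, each of $D^\mu(w)$, $\operatorname{cl}\operatorname{supp}\lambda$, $D^{\kappa_i}(u_i)$, $D^{\zeta_i}(z_i)$ has $\deg_0<\omega^\sigma$, because $\deg w<\mu+\omega^\sigma$, $\deg\lambda<\omega^\sigma$, $\deg u_i<\kappa_i+\omega^\sigma$, $\deg z_i<\zeta_i+\omega^\sigma$. By Facts 2.5 and 2.1, $\deg_0N_0<\omega^\sigma$.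

Let $P\in(-r,0)\setminus N_0$, and take germs of (6) at $P$ via Fact 2.6. All $\delta,\varepsilon$ occurring lie in $[P,0]\subset(-r,0]$.

**Step 8: applying $f$ to the right side at $P$.** The aim is to see that only terms (unknown germ of $u_i$) times (scalar germ of $z_i$), $i\le s$, survive. Consider a nonzero term $u_i^{|\delta}z_i^{|\varepsilon}$ with $a=\deg_\delta u_i$, $b=\deg_\varepsilon z_i$. Then $[a]\le\kappa_i$ and $[b]\le\zeta_i$. As $P\notin N_0$, not both $a\ge\kappa_i$ and $b\ge\zeta_i$.

1. $a<\kappa_i$, $b<\zeta_i$. Then $[a]\oplus\omega^\sigma\le\kappa_i$ and $[b]\oplus\omega^\sigma\le\zeta_i$ by Fact 6.1, so $[a]\oplus[b]\oplus\omega^\sigma\oplus\omega^\sigma\le\kappa=\mu\oplus\omega^\sigma$. Cancel $\omega^\sigma$: $[a\oplus b]<\mu$. The term is in $O_{<\mu}$, and its $f$-value is $0$.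
2. $a<\kappa_i$, $b\ge\zeta_i$. Then $[b]=\zeta_i$ and $[a]\oplus\omega^\sigma\oplus\zeta_i\le\kappa=\mu\oplus\omega^\sigma$, so $[a\oplus b]\le\mu$, i.e. $a\oplus b<\mu+\omega^\sigma$. As $z_i^{|\varepsilon}\in\mathcal Z'$ has degree $\ge\omega^\sigma$, the term is in $I$, and its $f$-value is $0$.
3. $a\ge\kappa_i$, $b<\zeta_i$. Then $[a]=\kappa_i$ and $[a]\oplus[b]\oplus\omega^\sigma\le\kappa$, so again $a\oplus b<\mu+\omega^\sigma$.
   * If $b\ge\omega^\sigma$, the term is in $I$, because $z_i^{|\varepsilon}\in\mathcal Z'$; its $f$-value is $0$.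
   * If $b<\omega^\sigma$ and $\zeta_i\ne\omega^\sigma$, then $\omega^\sigma<\zeta_i$, so $\kappa_i\oplus\omega^\sigma<\kappa=\mu\oplus\omega^\sigma$ and $\kappa_i<\mu$. Hence $[a\oplus b]=\kappa_i<\mu$, and the $f$-value is $0$.
   * If $b<\omega^\sigma$ and $i\le s$, then $z_i^{|\varepsilon}\in A$ and $u_i^{|\delta}\in O_{<\mu+\omega^\sigma}$, and the $f$-value is $f(u_i^{|\delta})\,z_i^{|\varepsilon}$. Here $\varepsilon<0$, because $\deg_0z_i\ge\omega^\sigma$.

Also $f(w^{|P})=0$, since $P\notin D^\mu(w)$.

**Step 9: applying $f$ to the left side at $P$.** In $\sum\lambda^{|\delta}c_B^{|\varepsilon}$ the term with $\varepsilon=0$, $\delta=P$ vanishes, as $P\notin\operatorname{cl}\operatorname{supp}\lambda$. For $\varepsilon<0$, $c_B^{|\varepsilon}\in O_{<\mu+\omega^\sigma}$ and $\lambda^{|\delta}\in A$, so by (5) the $f$-value is $\lambda^{|\delta}(h_B)_\varepsilon$.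

**Step 10: an equation over $F$, and the contradiction.** We package the values at all $P$ as an equation between germs over $F$. Define in $R_F$ (using $A\subset F$), for $i\le s$,
$$\tilde\lambda=\sum_{\delta\in(-r,0]}\lambda^{|\delta}t^\delta,\quad\tilde u_i=\sum_{\delta\in D^\mu(u_i)\cap(-r,0]}f(u_i^{|\delta})t^\delta,\quad\tilde z_i=\sum_{\varepsilon\in(-r,0),\ \deg_\varepsilon z_i<\omega^\sigma}z_i^{|\varepsilon}t^\varepsilon .$$
Their supports lie in $\operatorname{cl}\operatorname{supp}\lambda$, $D^\mu(u_i)$, $\operatorname{cl}\operatorname{supp}z_i$, so they are well-ordered; $f(u_i^{|\delta})$ makes sense since $\deg_\delta u_i\le\deg u_i<\mu+\omega^\sigma$. Steps 8 and 9 say exactly that the coefficient of $t^P$ in $\tilde\lambda h_B-\sum_{i\le s}\tilde u_i\tilde z_i$ is $0$ for every $P\in(-r,0)\setminus N_0$. So within $(-r,0]$ this series has support in $N_0\cup\{0\}$, and its class in $O_F$ lies in $A^F:=A_{F,\sigma}$. By Fact 2.7 also $\tilde\lambda,\tilde u_i\in A^F$, since $\deg\lambda<\omega^\sigma$ and $\deg u_i<\mu+\omega^\sigma$. Further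 $\tilde\lambda\ne0$ in $O_F$, since its coefficient at $t^0$ is $\lambda\ne0$. The class of $\tilde z_i$ in $O_F$ depends only on the fixed representative of $z_i$, not on $B$ or $r$. So for infinitely many $B\in\mathcal B$
$$\tilde\lambda_Bh_B\in A^F\tilde z_1+\dots+A^F\tilde z_s+A^F ,$$
a module with $s+1$ generators over the domain $A^F$. By (3), $s+2$ such $B$'s give $\sum_ja_j\tilde\lambda_{B_j}h_{B_j}=0$ with $a_j\in A^F$ not all zero. The coefficients $a_j\tilde\lambda_{B_j}\in A^F$ are not all zero, contradicting Lemma 7.1 with $k=F$. Hence some $c_B$, $B\in\mathcal B$, is as required. $\square$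

## 9. Sums of products of positive degree: proof of Theorem B

Suppose $g=\sum_{i=1}^mx_iy_i+e$ as excluded by Theorem B.

**Step 1: a finite set of known germs.** Products with $\deg x_i\oplus\deg y_i<\alpha$ have degree $<\alpha$ and can be absorbed in $e$, so assume $\deg x_i\oplus\deg y_i=\alpha$ for all $i$. Let $\sigma=\sigma(\alpha)$. The Cantor exponents of $\deg x_i$ and $\deg y_i$, which are nonzero ordinals, occur among those of $\alpha$, so both degrees are $\ge\omega^\sigma$. Let $\mathcal Z\subset O$ be the set of all $x_i^{|\delta},y_i^{|\varepsilon}$ with $\delta+\varepsilon=\theta$, $\deg_\delta x_i=\deg x_i$, $\deg_\varepsilon y_i=\deg y_i$. It is finite.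

**Step 2: a series that $\mathcal Z$ does not absorb, made into $D(g)$.** Apply Proposition 8.2 to $S=S_1-\theta\subset\mathbb R^{<0}$ (so $\deg_0S=\alpha$) and $\mathcal Z$. With $\lambda=1$ there is $c'\in K^S$ with $c'\notin I^\sigma_\alpha(\mathcal Z)$. Let $D$ be as in Lemma 3.1 for $c=\sum_{\gamma\in S_1}c'_{\gamma-\theta}t^\gamma$; note $c^{|\theta}=c'$.

**Step 3: the Leibniz rule absorbs it anyway.** Since $\operatorname{supp}(Dg-c)\subset W$ with $\deg W<\alpha$, and $\operatorname{supp}De\subset\operatorname{supp}e$, Fact 2.6 gives modulo $O_{<\alpha}$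
$$c'\equiv(Dg)^{|\theta}\equiv\sum_i\sum_{\delta+\varepsilon=\theta}\Big((Dx_i)^{|\delta}y_i^{|\varepsilon}+x_i^{|\delta}(Dy_i)^{|\varepsilon}\Big),$$
with $\delta\in\operatorname{cl}\operatorname{supp}x_i$, $\varepsilon\in\operatorname{cl}\operatorname{supp}y_i$. Since $\operatorname{supp}Dx_i\subset\operatorname{supp}x_i$ and $\operatorname{supp}Dy_i\subset\operatorname{supp}y_i$, pairs with $\deg_\delta x_i<\deg x_i$ or $\deg_\varepsilon y_i<\deg y_i$ contribute elements of $O_{<\alpha}$. The other pairs contribute elements of $I^\sigma_\alpha(\mathcal Z)$: $y_i^{|\varepsilon}\in\mathcal Z$ has degree $\ge\omega^\sigma$, and $\deg(Dx_i)^{|\delta}\oplus\deg y_i^{|\varepsilon}\le\alpha<\alpha+\omega^\sigma$; similarly for the second summand, with $x_i^{|\delta}\in\mathcal Z$. So $c'\in I^\sigma_\alpha(\mathcal Z)$, a contradiction. $\square$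

## 10. From factorizations to monomials: proof of Theorem A

**Step 1: if $g=xy$ under (H), then $x$ or $y$ is of the form $at^\gamma$ with $a\in K^*$.** By Fact 2.8, $\deg x\oplus\deg y=\alpha$. By Theorem B with $m=1$, $e=0$, one of the degrees is $0$, say $\deg y=0$. So $y$ has finite support and $\deg x=\alpha$. Suppose $y$ has at least two terms. Take $\eta$ and $S=(S_1-\theta)\cap(-\eta,0)$ as in Lemma 4.1; $\deg_0S=\alpha$. Apply Proposition 8.2 to $S$ and the finite set $\mathcal Z=\{x^{|\delta}:\delta\in D^\alpha(x)\}$, with $\lambda=1$: there is $c'\in K^S$ with $c'\notin I^{\sigma(\alpha)}_\alpha(\mathcal Z)$. For $a_\delta\in K$,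
$$\sum_{\delta\in D^\alpha(x)} a_\delta x^{|\delta}+O_{<\alpha}\subset I^{\sigma(\alpha)}_\alpha(\mathcal Z),$$
because $\deg x^{|\delta}=\alpha\ge\omega^{\sigma(\alpha)}$ and $0\oplus\alpha<\alpha+\omega^{\sigma(\alpha)}$. Hence $[c']\notin\operatorname{Span}_K\{[x^{|\delta}]:\delta\in D^\alpha(x)\}$ in $M=O_{<\alpha+1}/O_{<\alpha}$, contradicting Lemma 4.1.

**Step 2: dividing out the supremum.** Let $s=\sup(g)$ and $g_0=t^{-s}g\in R_K$. Then $\sup(g_0)=0$, and $g_0$ is a nonzero non-unit since its support is infinite. If $g_0=xy$ with non-units $x,y$, then $g=(t^sx)y$, so by Step 1 $t^sx$ or $y$ is a monomial. Hence $x$ or $y$ is a monomial $at^\gamma$, with $\gamma<0$ as it is a non-unit. So $\sup(g_0)\le\gamma<0$, a contradiction. Thus $g_0$ is irreducible. If $s=0$, then $g=g_0$ is irreducible. If $s<0$, then $g=t^sg_0$ is a product of two non-units, so $g$ is reducible. $\square$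

This proves Theorem A, and with the deduction in Section 3 it proves Corollary 1: the conjecture is true.
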